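# Cherednik operators and the sharp Hölder regularity of matrix coefficients of a compact symmetric pair

## 1. A first-order operator containing a reflection

Write $z=e^{ix}$ and consider trigonometric polynomials $f=\sum_k a_kz^k$ on the circle. Let $(rf)(x)=f(-x)$ and $\partial=-i\,\frac{d}{dx}$, so $\partial z^k=kz^k$. Fix an integer $m\ge1$ and put
$$Tf=\partial f+m\,\frac{f-rf}{1-z^{-2}}-\frac m2 f .\tag{1.1}$$
This is the rank one case of a Cherednik (trigonometric Dunkl) operator. Three properties matter.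

*It is triangular.* For $k\ge1$ we have $\frac{z^k-z^{-k}}{1-z^{-2}}=z^k+z^{k-2}+\dots+z^{-k+2}$. Hence
$$Tz^k=\big(k+\tfrac m2\big)z^k+m(z^{k-2}+\dots+z^{-k+2}),\qquad Tz^{-k}=-\big(k+\tfrac m2\big)z^{-k}-m(z^k+z^{k-2}+\dots+z^{-k+2}).$$
So $T$ preserves the span of the $z^j$ with $|j|\le k$, and the eigenvalues that are new at level $k$ are $\pm(k+\frac m2)$.

*It is symmetric* for $(f,g)=\int_0^{2\pi}f\bar g\,|\sin x|^m\,dx$. The proof, for all root systems at once, is in Section 8. Here is a test with $m=2$ on the span of $z,z^{-1}$. We have $Tz=2z$ and $Tz^{-1}=-2z^{-1}-2z$, so the eigenvectors are $z$ and $z^{-1}+\frac12z$, with eigenvalues $2$ and $-2$. Since $4\sin^2x=2-z^2-z^{-2}$, the product $(z^{-1}+\frac12z,\,z)$ is proportional to $-1+\frac12\cdot2=0$.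

*Its eigenfunctions solve a first-order system.* Let $Tf=\lambda f$ and $F(x)=(f(x),f(-x))$. Since $\frac1{1-e^{-2ix}}=\frac12-\frac i2\cot x$, writing the equation at $x$ and at $-x$ gives
$$F'=\left[i\lambda\begin{pmatrix}1&0\\0&-1\end{pmatrix}+\frac m2\begin{pmatrix}-\cot x&\cot x+i\\ \cot x-i&-\cot x\end{pmatrix}\right]F .\tag{1.2}$$
For real $\lambda$ the only term containing $\lambda$ is skew-Hermitian, so it drops out of $\frac{d}{dx}|F|^2=2\,\mathrm{Re}\langle F',F\rangle$. On $[\varepsilon,\pi-\varepsilon]$ this gives $\big|\frac{d}{dx}|F|^2\big|\le C_\varepsilon|F|^2$. Hence $\sup|F|^2\le C'_\varepsilon\int_\varepsilon^{\pi-\varepsilon}|F|^2dx\le C''_\varepsilon(f,f)$, with constants that do not depend on $\lambda$.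

What is this for? Spherical functions of a compact symmetric pair, restricted to a torus, are sums of exponentials that are invariant under reflections. For instance, with $m=2$, one of them is
$$\tfrac12(z+z^{-1})=\tfrac14z+\tfrac12\big(z^{-1}+\tfrac12z\big),$$
a sum of two orthogonal eigenfunctions of $T$. Symmetry says that the pieces are no larger in $L^2$ than the whole. The system then bounds the pieces pointwise, uniformly in the spectral parameter. The same system, run in an imaginary direction, gives lower bounds. With one reflection for each positive root, this settles the following question about the smoothness of matrix coefficients.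

## 2. Matrix coefficients on the regular set and the number $\alpha$

Let $G$ be a connected compact semisimple Lie group, $\theta$ an involutive automorphism, $K$ the group of fixed points of $\theta$, and $\mathfrak g=\mathfrak k\oplus\mathfrak m$ the decomposition into the $+1$ and $-1$ eigenspaces of $d\theta$. Assume $\mathfrak m\ne0$. Let $\mathfrak a\subset\mathfrak m$ be maximal abelian, $\Sigma\subset i\mathfrak a^*$ the root system of the pair, $\Sigma^+$ a choice of positive roots, $m_\beta$ the dimension of the root space $\mathfrak g_\beta\subset\mathfrak g_{\mathbb C}$, and $\langle\cdot,\cdot\rangle$ the inner product on $i\mathfrak a^*$ induced by the Killing form. We write $\mathbb N=\{0,1,2,\dots\}$ and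
$$\Lambda=\Big\{\mu\in i\mathfrak a^*:\ \frac{\langle\mu,\beta\rangle}{\langle\beta,\beta\rangle}\in\mathbb N\ \ \forall\beta\in\Sigma^+\Big\}.$$

**Definition (regular points).** A point $g\in G$ is regular if $KgK$ has maximal dimension among the double cosets. The set $G_1$ of regular points is open and dense.

Example: let $G=SU(2)\times SU(2)$ with $\theta$ the swap, so $K$ is the diagonal. The stabilizer of $(g,h)$ in $K\times K$ is isomorphic to the centralizer of $gh^{-1}$ in $SU(2)$. So $(g,h)$ is regular if and only if $gh^{-1}\ne\pm1$.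

**Definition (Hölder classes).** Equip $G$ with a bi-invariant Riemannian metric with distance $d$. For $U\subset G$ open and $\delta\in\,]0,1]$, a function $f$ on $U$ is $\delta$-Hölder if for each compact $C\subset U$ there is $C'>0$ with $|f(x)-f(y)|\le C'd(x,y)^\delta$ on $C$. For $r\in\mathbb N$, $f\in C^{(r,\delta)}(U)$ means that $f\in C^r(U)$ and $D^rf$ is $\delta$-Hölder; $C^{(r,0)}=C^r$.

Example on the line: $|x|^{3/2}\in C^{(1,1/2)}(\mathbb R)$. Its derivative is $\frac32\,\mathrm{sgn}(x)|x|^{1/2}$. For $x,y$ of the same sign $\big||x|^{1/2}-|y|^{1/2}\big|\le|x-y|^{1/2}$, and for opposite signs $|x|^{1/2}+|y|^{1/2}\le\sqrt2\,|x-y|^{1/2}$.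

**Definition (matrix coefficients).** Let $(\pi,\mathcal V)$ be a strongly continuous unitary representation of $G$. A vector is $K$-finite if its $K$-orbit spans a finite-dimensional space. A $K$-finite matrix coefficient is $g\mapsto\langle\pi(g)\xi,\eta\rangle$ with $\xi,\eta$ both $K$-finite. If $\xi,\eta$ are $K$-invariant, it is $K$-bi-invariant.

How smooth is every $K$-finite matrix coefficient on $G_1$? The conjecture of Guillaume Dumas, "Regularity of matrix coefficients of a compact symmetric pair of Lie groups", arXiv:2305.09291 (2023), predicts the answer, and the answer is correct. Let $\alpha_1,\dots,\alpha_\ell$ be the simple roots of $\Sigma^+$ and write $\beta=\sum_in_i(\beta)\alpha_i$.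

**Theorem 1.** Let
$$\alpha=\inf_{\mu\in\Lambda\setminus\{0\}}\ \sum_{\beta\in\Sigma^+,\ \langle\beta,\mu\rangle\ne0}\frac{m_\beta}2 .$$
Every $K$-finite matrix coefficient of a unitary representation of $G$ is in $C^{(\lfloor\alpha\rfloor,\alpha-\lfloor\alpha\rfloor)}(G_1)$. This is optimal: if $r\in\mathbb N$, $\delta\in[0,1[$ and $r+\delta>\alpha$, some $K$-bi-invariant matrix coefficient of a unitary representation of $G$ is not in $C^{(r,\delta)}(G_1)$. Moreover $\alpha=\min_i\frac12\sum_{\beta\in\Sigma^+,\,n_i(\beta)\ge1}m_\beta$.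

Since $\delta\in[0,1[$, the condition $r+\delta>\alpha$ is the same as $(r,\delta)>(\lfloor\alpha\rfloor,\alpha-\lfloor\alpha\rfloor)$ in lexicographic order.

The formula agrees with the two cases that the source lists as known. In rank one, every $\beta\in\Sigma^+$ counts and $\dim G/K=1+\sum_{\beta>0}m_\beta$, so $\alpha=\frac{\dim G/K-1}2$. For $(H\times H,H)$ all $m_\beta=2$, and $\alpha$ is the minimum over $i$ of the number of positive roots $\beta$ with $n_i(\beta)\ge1$. A small case of higher rank is $SU(3)/SO(3)$: there $\Sigma$ is of type $A_2$ with all $m_\beta=1$, and the roots containing $\alpha_1$ are $\alpha_1,\alpha_1+\alpha_2$, so $\alpha=1$. A $\mu$ on no wall would give $\frac32$, so the infimum is attained on walls.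

Two sharper results, Theorems 2 and 3, are stated and proved in Sections 14 and 15.

## 3. $SU(2)\times SU(2)$ by hand, and two approaches that stop

Take the pair of the example above. The irreducible representations with a $K$-fixed vector are $\sigma\otimes\bar\sigma$, with spherical function $\chi_\sigma(gh^{-1})/\dim\sigma$. On the torus, with $gh^{-1}$ of eigenvalues $e^{\pm ix}$ and $N=n+1=\dim\sigma$,
$$\varphi_n(x)=\frac{\sin Nx}{N\sin x}.$$
Here $\Sigma=\{\pm\beta\}$, $\beta=ix$, $m_\beta=2$, $\mu=n\beta$, the dimension of $\sigma\otimes\bar\sigma$ is $N^2$, and $\alpha=1$. A bi-invariant coefficient is a sum $\sum c_n\varphi_n$ with $\sum|c_n|<\infty$. On $[\varepsilon,\pi-\varepsilon]$ we have $|\varphi_n|\le C/N$ and $|\varphi_n'|\le C$, so these sums are $C^1$ there. They are not better in general. Indeed $\varphi_n'(x)=\frac{\cos Nx}{\sin x}+O(1/N)$, so two consecutive multiples of $\pi/N$ in $[\varepsilon,\pi-\varepsilon]$ have values of $\varphi_n'$ differing by at least $2-O(1/N)$ at distance $\pi/N$.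 The $\delta$-Hölder constant of $\varphi_n'$ is thus at least $cN^\delta$. If every sum with $c\in\ell^1$ were in $C^{(1,\delta)}$, the closed graph theorem would bound these constants, which is false for $\delta>0$.

Two things are visible. First, the question is about norms of individual spherical functions $\varphi_\mu$, uniformly in $\mu$. Second, with $d_\mu$ the dimension, the bounds read $|\varphi_\mu|\le Cd_\mu^{-1/2}$, each derivative costs a factor $|\mu|$, and $\alpha$ is the growth exponent of $d_\mu^{1/2}$ along the slowest direction. So the goal on a ball $Q$ of regular points is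
$$|\partial^I\varphi_\mu|\le C(1+|\mu|)^{|I|}d_\mu^{-1/2}\quad\text{for all }\mu,\tag{3.1}$$
together with a matching lower bound along a suitable ray of parameters $\mu$. For free we have only the $L^2$ norm, $\|\varphi_\mu\|_{L^2(G)}=d_\mu^{-1/2}$, by Schur orthogonality.

*First approach: the Laplace equation.* The Casimir element acts by a scalar, so on the regular part of the torus $\varphi_\mu$ satisfies a second-order equation whose leading part is the flat Laplacian of $\mathfrak a$. In rank one this is an ordinary differential equation and can be written as a first-order system for $(\varphi,\varphi'/|\mu|)$. In rank at least $2$ such an equation alone cannot turn the $L^2$ bound into a pointwise one. Already for the flat equation on the unit disc of $\mathbb R^2$, $u_R(x)=J_0(R|x|)$ satisfies $-\Delta u_R=R^2u_R$ and $u_R(0)=1$. But $J_0(s)^2\le C/s$ for $s\ge1$ and $|J_0|\le1$ give $\|u_R\|_{L^2}^2=2\pi R^{-2}\int_0^RJ_0(s)^2s\,ds\le C/R$ for $R\ge 1$. So a factor $R^{1/2}$ is lost. One needs first-order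 equations in all directions of $\mathfrak a$.

*Second approach: separate the waves.* One expects $\varphi_\mu$ to be a sum of waves with frequencies near $w\mu$, $w\in W$, each solving first-order equations. The trouble is $\mu$ near a wall, where frequencies nearly coincide. The function $u(x)=\varepsilon^{-1}(e^{i(R+\varepsilon)x}-e^{iRx})$ satisfies $|u(x)|\le|x|$ for all $\varepsilon>0$, while its two waves have size $1/\varepsilon$. A bound on the sum need not give a bound on the pieces, and the bounds needed here must hold up to the walls, since that is where $\alpha$ is attained.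

Cherednik operators meet both points. They give first-order equations in every direction, and they are symmetric for one inner product, so their joint eigencomponents of $\varphi_\mu$ are orthogonal and never exceed $\varphi_\mu$ in norm.

## 4. Hölder classes are local

This section justifies computing in charts and on balls.

*Locality.* Let $f$ be continuous, and suppose every point has a neighborhood on which $f$ satisfies a $\delta$-Hölder bound. Let $C$ be compact and $\varepsilon$ a Lebesgue number of a finite cover of $C$ by such open sets. Pairs in $C$ with $d(x,y)<\varepsilon$ lie in one of these sets. If $d(x,y)\ge\varepsilon$, then $|f(x)-f(y)|\le2\sup_C|f|\,\varepsilon^{-\delta}d(x,y)^\delta$. So $f$ is $\delta$-Hölder.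

*Stability.* The classes are stable under multiplication by smooth functions and under $f\mapsto f\circ s$ with $s$ smooth. For the latter, $D^r(f\circ s)$ is a sum of terms $(D^jf\circ s)\cdot(\text{smooth})$ with $j\le r$. For $j<r$, $D^jf\circ s$ is $C^1$, hence locally Lipschitz. For $j=r$ it is a locally $\delta$-Hölder map composed with a locally Lipschitz map. For products, the Leibniz rule gives the same kind of terms. In particular the classes can be computed in charts.

For a closed ball $Q$ of positive radius in a Euclidean space, $C^{(r,\delta)}(Q)$ is the Banach space with norm $\sum_{|I|\le r}\sup_Q|\partial^If|$, plus, if $\delta>0$, $\max_{|I|=r}\sup_{x\ne y}|\partial^If(x)-\partial^If(y)|\,|x-y|^{-\delta}$. We use on $\mathfrak a$ the norm given by minus the Killing form.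

Throughout, $C,c>0$ are constants independent of $\mu$ that may change from line to line. Gronwall's inequality is used in this form: if $u$ is a $C^1$ vector function on $[0,\tau]$ and $\frac{d}{dt}|u|^2\le2b|u|^2$, then $|u(\tau)|\le e^{b\tau}|u(0)|$.

## 5. Passing to the universal cover; double cosets and integration

**Step 1 (reduction to $G$ simply connected).** The purpose is to have connected centralizers and the Cartan–Helgason theorem. Let $p:\tilde G\to G$ be the universal cover, compact by Weyl's theorem. Since $\tilde G$ is simply connected, $d\theta$ integrates to an automorphism $\tilde\theta$. Comparing differentials, $\tilde\theta^2=1$ and $p\circ\tilde\theta=\theta\circ p$. The group $\tilde K=\tilde G^{\tilde\theta}$ is connected (Helgason, *Differential Geometry, Lie Groups and Symmetric Spaces* [DS], VII.8.2). Put $K'=p^{-1}(K)\supset\tilde K$. Both have Lie algebra $\mathfrak k$, so $\tilde K$ is the identity component of $K'$. Since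
$$\dim KgK=2\dim\mathfrak k-\dim(\mathfrak k\cap\mathrm{Ad}(g)\mathfrak k)$$
depends only on $\mathrm{Ad}(g)$, we get $p^{-1}(G_1)=\tilde G_1$. If $\varphi$ is a $K$-finite coefficient of $\pi$, then $\varphi\circ p$ is a $\tilde K$-finite coefficient of $\pi\circ p$, and $p$ is a local diffeomorphism. So the regularity statement for $(\tilde G,\tilde K)$ implies it for $(G,K)$. From here through Section 12, $G$ is simply connected and $K$ is connected.

**Step 2 (regular points on the torus).** The purpose is to describe $G_1$ by coordinates in $\mathfrak a$. Let $A=\exp\mathfrak a$. It is closed: $\theta$ inverts the torus $\bar A$, so the Lie algebra of $\bar A$ is an abelian subspace of $\mathfrak m$ containing $\mathfrak a$, hence equals $\mathfrak a$. Let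
$$\mathfrak a^{reg}=\{H\in\mathfrak a:\ e^{2\beta(H)}\ne1\ \ \forall\beta\in\Sigma\},$$
an open dense set, since its complement is a locally finite union of hyperplanes. We have $G=KAK$ ([DS] V.6.7). For $a=\exp H$ and $X\in\mathfrak k$, $\mathrm{Ad}(a^{-1})X\in\mathfrak k$ holds if and only if $\mathrm{Ad}(a^{-1})X=\theta(\mathrm{Ad}(a^{-1})X)=\mathrm{Ad}(a)X$, that is, $\mathrm{Ad}(a^2)X=X$. Now $\mathfrak k=\mathfrak z_{\mathfrak k}(\mathfrak a)\oplus\bigoplus_{\beta>0}\mathfrak k_\beta$ with $\dim\mathfrak k_\beta=m_\beta$ and $(\mathfrak k_\beta)_{\mathbb C}=\{Z+\theta Z:Z\in\mathfrak g_\beta\}\subset\mathfrak g_\beta\oplus\mathfrak g_{-\beta}$, and $\mathrm{Ad}(a^2)$ acts on $\mathfrak g_{\pm\beta}$ by $e^{\pm2\beta(H)}$. Hence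
$$\dim(\mathfrak k\cap\mathrm{Ad}(a)\mathfrak k)=\dim\mathfrak z_{\mathfrak k}(\mathfrak a)+\sum_{\beta>0,\ e^{2\beta(H)}=1}m_\beta,\qquad G_1=K\exp(\mathfrak a^{reg})K .$$

**Step 3 (local sections).** The map $\Psi:K\times\mathfrak a^{reg}\times K\to G_1$, $(k,H,k')\mapsto k\exp(H)k'$, is a submersion. Up to translations the image of its differential is $\mathrm{Ad}(a^{-1})\mathfrak k+\mathfrak a+\mathfrak k$. Both $\mathfrak k$ and $\mathrm{Ad}(a^{-1})\mathfrak k$ are orthogonal to $\mathfrak a$ (note $\mathrm{Ad}(a^{-1})\mathfrak a=\mathfrak a$ pointwise), and by Step 2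
$$\dim(\mathfrak k+\mathrm{Ad}(a^{-1})\mathfrak k)=2\dim\mathfrak k-\dim\mathfrak z_{\mathfrak k}(\mathfrak a)=\dim\mathfrak k+\sum_{\beta>0}m_\beta .$$
Adding $\dim\mathfrak a$ gives $\dim\mathfrak k+\dim\mathfrak m=\dim\mathfrak g$. So near every point of $G_1$ there are smooth $k(g),H(g),k'(g)$ with $g=k(g)\exp(H(g))k'(g)$.

**Lemma 1.** Let $M=Z_K(\mathfrak a)$ and $a=\exp H$ with $H\in\mathfrak a^{reg}$. If $k,k'\in K$ and $kak'^{-1}=a$, then $k=k'\in M$.

*Proof.* We have $k'=a^{-1}ka$, and applying $\theta$, $k'=aka^{-1}$. So $k$ commutes with $a^2$. Since $G$ is simply connected, $Z_G(a^2)$ is connected (Bourbaki, *Lie* IX §5.3). By regularity its Lie algebra is $\mathfrak z_{\mathfrak g}(\mathfrak a)$. A connected group with this Lie algebra centralizes $\mathfrak a$. So $k\in M$ and $k'=a^{-1}ka=k$. $\square$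

**Step 4 (integration formula).** Let $J=c_0\prod_{\beta\in\Sigma^+}|\sinh\beta|^{m_\beta}$ on $A$. It is well defined, since $|\sinh\beta|=\frac12|1-e^{-2\beta}|$ on $\mathfrak a$ and $e^{-2\beta(H)}$ is the scalar by which $\mathrm{Ad}(\exp(-2H))$ acts on $\mathfrak g_\beta$, so it depends only on $\exp H$. For suitable $c_0>0$, every continuous $K$-bi-invariant $f$ satisfies
$$\int_Gf\,dg=\int_AfJ\,da,\qquad\int_G1\,dg=1,\tag{5.1}$$
with $da$ a Haar measure.

*Proof.* Let $A^{reg}=\exp\mathfrak a^{reg}$ and $\psi:K/M\times A^{reg}\to G_1/K$, $(kM,a)\mapsto kaK$; it is onto. For $X=Z+\theta Z$ with $Z\in\mathfrak g_\beta$ and $a=\exp H$, $\mathrm{Ad}(a^{-1})X=e^{-\beta(H)}Z+e^{\beta(H)}\theta Z$ has $\mathfrak m_{\mathbb C}$-component $-\sinh\beta(H)(Z-\theta Z)$. So $\psi$ is a local diffeomorphism with Jacobian a constant times $\prod|\sinh\beta|^{m_\beta}$.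

All fibers have $|W|\,|A\cap K|$ elements, where $W=N_K(\mathfrak a)/M$ is the Weyl group of $\Sigma$. By $K$-equivariance consider the fiber over $aK$, $a\in A^{reg}$. Suppose $kb=ak''$ with $b\in A^{reg}$, $k,k''\in K$. Applying $g\mapsto g\theta(g)^{-1}$ gives $kb^2k^{-1}=a^2$. So $\mathrm{Ad}(k)$ maps $\mathfrak z_{\mathfrak g}(b^2)=\mathfrak z_{\mathfrak g}(\mathfrak a)$ onto $\mathfrak z_{\mathfrak g}(a^2)=\mathfrak z_{\mathfrak g}(\mathfrak a)$. It then preserves $\mathfrak z_{\mathfrak g}(\mathfrak a)\cap\mathfrak m=\mathfrak a$, so $k\in N_K(\mathfrak a)$. Now $b=(k^{-1}ak)(k^{-1}k'')$ forces $k^{-1}k''\in A\cap K$. Conversely, $k\in N_K(\mathfrak a)$ and $u\in A\cap K$ give the point $(kM,k^{-1}aku)$ of the fiber: $u=\theta u=u^{-1}$, so $u^2=e$ and multiplying by $u$ does not change the values $e^{2\beta}$. These points are distinct for distinct $(kM,u)$, and $A\cap K$ is finite because its elements have square $e$ in a torus.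

Finally $(G\setminus G_1)/K$ is the image of $K/M\times(A\setminus A^{reg})$. Here $A\setminus A^{reg}$ is a finite union of closed submanifolds of codimension one, and $\dim K/M+\dim A=\dim G/K$, so this image is a null set. The change of variables formula gives (5.1). $\square$

## 6. Spherical functions as exponential sums

**The lattice of exponents.** Let $P=\{\nu\in i\mathfrak a^*:\langle\nu,\beta\rangle/\langle\beta,\beta\rangle\in\mathbb Z\ \forall\beta\in\Sigma\}$. This is the weight lattice of the root system $2\Sigma$. If $\beta,2\beta\in\Sigma$, the condition for $2\beta$ implies that for $\beta$, so only the roots $\beta$ with $2\beta\notin\Sigma$ matter. They form a reduced root system whose simple roots are $\alpha_i'=2\alpha_i$ if $2\alpha_i\in\Sigma$ and $\alpha_i'=\alpha_i$ otherwise. The vectors $\beta/\langle\beta,\beta\rangle$ for its positive roots are combinations of the $\alpha_i'/\langle\alpha_i',\alpha_i'\rangle$ with coefficients in $\mathbb N$. Let $\omega_1,\dots,\omega_\ell$ be the basis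 dual to these last vectors. Then
$$P=\bigoplus\mathbb Z\omega_i,\qquad\Lambda=\bigoplus\mathbb N\omega_i,\qquad\langle\omega_i,\alpha_j\rangle=0\ (j\ne i),\qquad\langle\omega_i,\alpha_i\rangle>0 .$$
Also $2\Sigma\subset P$, and each $W$-orbit in $P$ meets $\Lambda$ exactly once. Example: for $\Sigma=\{\pm\beta,\pm2\beta\}$, $\Lambda=\mathbb N\cdot2\beta$.

Let $\mathfrak t\supset\mathfrak a$ be maximal abelian in $\mathfrak g$, $\Delta$ the roots of $(\mathfrak g_{\mathbb C},\mathfrak t_{\mathbb C})$, and $\Delta^+$ compatible with $\Sigma^+$.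

**Cartan–Helgason theorem** (Helgason, *Groups and Geometric Analysis*, V.4.1). The irreducible representations of $G$ with a nonzero $K$-fixed vector are, up to equivalence, the $\pi_\mu$, $\mu\in\Lambda$, with highest weight $\mu$ extended by $0$ on $\mathfrak t\cap\mathfrak k$. The fixed space is one-dimensional.

If $\mathfrak k$ contains ideals of $\mathfrak g$, split off the corresponding factor $G_0\subset K$ of $G$. It acts trivially in any irreducible representation with a $K$-fixed vector.

Let $v$ be a unit $K$-fixed vector of $\pi_\mu$, $\varphi_\mu(g)=\langle\pi_\mu(g)v,v\rangle$, $d_\mu=\dim\pi_\mu$. Decomposing $v=\sum v_\nu$ into restricted weight vectors, which are mutually orthogonal, we get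
$$\varphi_\mu(\exp H)=\sum_\nu\|v_\nu\|^2e^{\nu(H)},\qquad h_\mu:=\|v_\mu\|^2 .\tag{6.1}$$
All coefficients are nonnegative; this matters in Section 10. For $\mu\in\Lambda$ put
$$V_{\le\mu}=\mathrm{span}\{e^\nu:\nu\in P\cap\mathrm{conv}(W\mu)\},\qquad V_{<\mu}=\mathrm{span}\{e^\nu:\nu\in P\cap\mathrm{conv}(W\mu)\setminus W\mu\}.$$
By strict convexity of the Euclidean norm, elements of $\mathrm{conv}(W\mu)\setminus W\mu$ have norm $<|\mu|$. The $e^\nu$, $\nu\in P$, are characters of $A$, because $P$ is generated by $\Lambda$ and elements of $\Lambda$ are restrictions of weights of $G$.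

**Lemma 2.** $\varphi_\mu|_A\in V_{\le\mu}^W$.

*Proof.* Since $v$ is fixed by $N_K(\mathfrak a)$, we have $\|v_{w\nu}\|=\|v_\nu\|$, and $\varphi_\mu|_A$ is $W$-invariant.

*Exponents lie in $P$.* Let $\beta\in\Sigma$ and let $\tau$ be the conjugation of $\mathfrak g_{\mathbb C}$ with respect to $\mathfrak g$. Since $\beta$ is imaginary on $\mathfrak a$, both $\tau$ and $\theta$ map $\mathfrak g_\beta$ to $\mathfrak g_{-\beta}$. So $\theta\tau$ is an antilinear involution of $\mathfrak g_\beta$, and there is $0\ne X\in\mathfrak g_\beta$ with $\tau X=\theta X$. Then $[X,\tau X]$ commutes with $\mathfrak a$ and $\theta[X,\tau X]=[\tau X,X]=-[X,\tau X]$, so it lies in $\mathfrak a_{\mathbb C}$. For $H\in\mathfrak a$, $\mathrm{Kil}([X,\tau X],H)=\mathrm{Kil}(X,[\tau X,H])=\beta(H)\,\mathrm{Kil}(X,\tau X)$. So $[X,\tau X]=\mathrm{Kil}(X,\tau X)A_\beta$ with $\mathrm{Kil}(A_\beta,\cdot)=\beta$ on $\mathfrak a$, and $\mathrm{Kil}(X,\tau X)<0$. After rescaling $X$ by a positive number, $Y=-\tau X$ satisfies $[X,Y]=h:=2A_\beta/\langle\beta,\beta\rangle$.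 Then $(h,X,Y)$ is an $\mathfrak{sl}_2$-triple. As $A_\beta\in i\mathfrak a$, $\tau h=-h$. Together with $\tau X=-Y$ this shows that $ih$, $X-Y$, $i(X+Y)$ lie in $\mathfrak g$ and span a copy of $\mathfrak{su}(2)$. It integrates to a homomorphism $SU(2)\to G$, and $\exp(2\pi ih)=e$. Hence $u=\exp(\pi ih)$ satisfies $\theta u=u^{-1}=u$, so $u\in K$ fixes $v$. If $v_\nu\ne0$, then $e^{\pi i\nu(h)}=1$ with $\nu(h)=2\langle\nu,\beta\rangle/\langle\beta,\beta\rangle$. So $\langle\nu,\beta\rangle/\langle\beta,\beta\rangle\in\mathbb Z$.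

*Exponents lie in $\mathrm{conv}(W\mu)$.* The restricted weights form a $W$-stable subset of $\mu-\mathbb N\Sigma^+$, so it suffices to treat dominant $\nu$ with $\mu-\nu\in\mathbb R_{\ge0}\Sigma^+$. If $\nu\notin\mathrm{conv}(W\mu)$, there is $\zeta$ with $\langle\nu,\zeta\rangle>\max_w\langle w\mu,\zeta\rangle$. Let $\zeta^+$ be its dominant conjugate. Since $\nu$ is dominant, $\langle\nu,\zeta^+\rangle\ge\langle\nu,\zeta\rangle>\max_w\langle w\mu,\zeta\rangle\ge\langle\mu,\zeta^+\rangle$. This contradicts $\langle\mu-\nu,\zeta^+\rangle\ge0$. $\square$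

Set $(f,g)=\int_Af\bar g\,J\,da$ with norm $\|\cdot\|$. The form is $W$-invariant, $\|1\|=1$, and it is positive definite on $\mathbb C[P]=\mathrm{span}\{e^\nu:\nu\in P\}$. By (5.1) and Schur orthogonality, the $\varphi_\mu$ are orthogonal and $\|\varphi_\mu\|^2=d_\mu^{-1}$.

**Lemma 3.** The $\varphi_{\mu'}$ with $\mu'\in\Lambda\cap\mathrm{conv}(W\mu)$ form a basis of $V_{\le\mu}^W$, and those with $\mu'\ne\mu$ a basis of $V_{<\mu}^W$. Moreover $\varphi_\mu\perp V_{<\mu}$ and $h_\mu\ge|W|^{-1}d_\mu^{-1/2}$.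

*Proof.* The orbit sums $m_{\mu'}=\sum_{\nu\in W\mu'}e^\nu$ with $\mu'\in\Lambda\cap\mathrm{conv}(W\mu)$ form a basis of $V_{\le\mu}^W$, and those with $\mu'\ne\mu$ a basis of $V_{<\mu}^W$. The $\varphi_{\mu'}\in V_{\le\mu'}^W$ lie in the respective space (if $\mu'\ne\mu$, their exponents have norm $\le|\mu'|<|\mu|$). They are independent by orthogonality and have the right number. So $\varphi_\mu\perp V_{<\mu}^W$. For $f\in V_{<\mu}$, invariance allows us to replace $f$ by its $W$-average in $(\varphi_\mu,f)$, so $\varphi_\mu\perp V_{<\mu}$. Finally $\varphi_\mu-h_\mu m_\mu\in V_{<\mu}$ and $|m_\mu|\le|W|$, so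
$$d_\mu^{-1}=(\varphi_\mu,\varphi_\mu)=h_\mu(m_\mu,\varphi_\mu)\le h_\mu\,|W|\,d_\mu^{-1/2}.\qquad\square$$

## 7. The growth of $d_\mu$ and the formula for $\alpha$

Weyl's formula reads $d_\mu=\prod_{\gamma\in\Delta^+}\big(1+\frac{\langle\mu,\gamma\rangle}{\langle\rho_\Delta,\gamma\rangle}\big)$ with $\rho_\Delta=\frac12\sum_{\gamma\in\Delta^+}\gamma$. Since $\mu$ vanishes on $\mathfrak t\cap\mathfrak k$, $\langle\mu,\gamma\rangle=\langle\mu,\gamma|_{\mathfrak a}\rangle$. Exactly $m_\beta$ roots $\gamma$ restrict to $\beta$. Hence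
$$d_\mu\asymp\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{m_\beta}\quad\text{uniformly in }\mu\in\Lambda.\tag{7.1}$$
If $\mu=\sum n_i\omega_i$ and $n_i\ge1$, then $\langle\mu,\beta\rangle=\sum_jn_jn_j(\beta)\langle\omega_j,\alpha_j\rangle$ shows
$$\{\beta\in\Sigma^+:\langle\beta,\mu\rangle\ne0\}\supset\{\beta\in\Sigma^+:n_i(\beta)\ge1\}=\{\beta\in\Sigma^+:\langle\beta,\omega_i\rangle\ne0\}.$$
So $\alpha=\min_i\frac12\sum_{n_i(\beta)\ge1}m_\beta$, the last assertion of Theorem 1. For $\mu\ne0$ let $n_i$ be the largest coefficient. Then $|\mu|\le Cn_i$, and $\langle\mu,\beta\rangle\ge cn_i$ whenever $n_i(\beta)\ge1$. With (7.1),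
$$d_\mu^{1/2}\ge c\,(1+|\mu|)^\alpha\qquad(\mu\in\Lambda).\tag{7.2}$$
If $i_0$ attains the minimum and $N\ge1$ is fixed, then $d_{nN\omega_{i_0}}^{1/2}\asymp n^\alpha$ for $n\ge1$.

## 8. Cherednik operators of the pair

View functions on $A$ as functions on $\mathfrak a$. Put $(wf)(H)=f(w^{-1}H)$, so $we^\nu=e^{w\nu}$, and $\rho=\frac12\sum_{\beta>0}m_\beta\beta$. Let $\partial_\xi e^\nu=\nu(\xi)e^\nu$ be the complex-linearly extended directional derivative, and let $r_\beta$ be the reflection in $\beta$. For $\xi\in i\mathfrak a$,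
$$T_\xi f=\partial_\xi f+\sum_{\beta\in\Sigma^+}m_\beta\,\beta(\xi)\,\frac{f-r_\beta f}{1-e^{-2\beta}}-\rho(\xi)f .$$
For $\Sigma=\{\pm\beta\}$ and $\beta(\xi)=1$ this is (1.1).

**Step 1 (triangularity).** The purpose is to find common invariant flags. Let $\nu\in P$ and $n=\langle\nu,\beta\rangle/\langle\beta,\beta\rangle\in\mathbb Z$, so $r_\beta\nu=\nu-2n\beta$. Then
$$\frac{e^\nu-e^{r_\beta\nu}}{1-e^{-2\beta}}=\begin{cases}\sum_{j=0}^{n-1}e^{\nu-2j\beta}&n>0,\\0&n=0,\\-\sum_{j=1}^{|n|}e^{\nu+2j\beta}&n<0.\end{cases}$$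
All exponents lie in $P$ on the segment $[\nu,r_\beta\nu]$, whose interior points have norm $<|\nu|$. Hence $T_\xi$ preserves $V_{\le\mu}$ and $V_{<\mu}$. Fix $\xi_0\in i\mathfrak a$ with $\beta(\xi_0)>0$ for all $\beta\in\Sigma^+$ and enumerate $W\mu=\{\nu_1,\dots,\nu_s\}$ with $\nu_1(\xi_0)\ge\nu_2(\xi_0)\ge\cdots$. Modulo $V_{<\mu}$, a root with $n>0$ contributes to $T_\xi e^{\nu_j}$ only $m_\beta\beta(\xi)e^{\nu_j}$. A root with $n<0$ contributes only $-m_\beta\beta(\xi)e^{r_\beta\nu_j}$, where $r_\beta\nu_j=\nu_j+2|n|\beta$ has strictly larger $\xi_0$-value. So every $T_\xi$ preserves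
$$U_j=V_{<\mu}\oplus\mathrm{span}(e^{\nu_1},\dots,e^{\nu_j}),\qquad0\le j\le s,$$
and acts on $U_j/U_{j-1}$ by $\lambda_j(\xi)$, where
$$\lambda_j=\nu_j+\sum_{\beta\in\Sigma^+,\ \langle\nu_j,\beta\rangle>0}m_\beta\beta-\rho .\tag{8.1}$$

**Step 2 (symmetry).** We show $(T_\xi f,g)=(f,T_\xi g)$ for $f,g\in\mathbb C[P]$, $\xi\in i\mathfrak a$. Since $\frac1{1-e^{-2\beta}}=\frac12+\frac12\coth\beta$ and $\rho=\frac12\sum m_\beta\beta$,
$$T_\xi=\partial_\xi+\tfrac12\sum_{\beta>0}m_\beta\beta(\xi)\coth\beta\,(1-r_\beta)-\tfrac12\sum_{\beta>0}m_\beta\beta(\xi)\,r_\beta .$$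
The numbers $\beta(\xi)$ are real, and on $\mathfrak a$, $\overline{\coth\beta}=-\coth\beta$. As $m_\beta\ge1$, $J$ is Lipschitz, $\partial_\xi J=J\sum m_\beta\beta(\xi)\coth\beta$ almost everywhere, and $J\coth\beta$ is bounded. So all integrals below converge and we may integrate by parts. With $\xi=i\eta$, $\eta\in\mathfrak a$, we have $\partial_\xi\bar g=-\overline{\partial_\xi g}$, so
$$\int(\partial_\xi f)\,\bar g\,J\,da=\int f\,\overline{\partial_\xi g}\,J\,da-\int f\bar g\,\partial_\xi J\,da .$$
Since $\partial_\xi J/J$ is purely imaginary, $-\partial_\xi J/J$ is its own conjugate's value, that is, $-\partial_\xi J/J=\overline{\partial_\xi J/J}$. This gives $\partial_\xi^*=\partial_\xi+\sum m_\beta\beta(\xi)\coth\beta$. Next, $r_\beta^*=r_\beta$ and $r_\beta\circ\coth\beta=-\coth\beta\circ r_\beta$, so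
$$\big(\coth\beta\,(1-r_\beta)\big)^*=-(1-r_\beta)\circ\coth\beta=-\coth\beta\,(1+r_\beta).$$
Adding up,
$$T_\xi^*=\partial_\xi+\sum m_\beta\beta(\xi)\coth\beta-\tfrac12\sum m_\beta\beta(\xi)\coth\beta\,(1+r_\beta)-\tfrac12\sum m_\beta\beta(\xi)\,r_\beta=T_\xi .$$

**Step 3 (joint eigenfunctions).** Each $T_\xi$ is symmetric and preserves $U_{j-1}\subset U_j$. So it preserves the line $U_j\ominus U_{j-1}=\mathbb CE_j$, and $T_\xi E_j=\lambda_j(\xi)E_j$ for all $\xi$ simultaneously. The $E_j$ form an orthogonal basis of $V_{\le\mu}\ominus V_{<\mu}$, which contains $\varphi_\mu$ by Lemmas 2 and 3. Let $\mathcal L_\mu$ be the set of distinct $\lambda_j$. Collecting terms with equal $\lambda_j$,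
$$\varphi_\mu=\sum_{\lambda\in\mathcal L_\mu}f_\lambda\ \text{(orthogonal)},\qquad T_\xi f_\lambda=\lambda(\xi)f_\lambda,\qquad\|f_\lambda\|\le\|\varphi_\mu\|=d_\mu^{-1/2},\qquad|\mathcal L_\mu|\le|W|.\tag{8.2}$$
By (8.1), each $\lambda\in\mathcal L_\mu$ is in $i\mathfrak a^*$ (real on $i\mathfrak a$) and within bounded distance of an element of $W\mu$. Differences of elements of $\mathcal L_\mu$ lie in $\frac12P$, since $\Sigma\subset\frac12P$.

## 9. The first-order system and the upper bound

Let $\mathfrak a_{\mathbb C}^{reg}=\{Z\in\mathfrak a_{\mathbb C}:e^{2\beta(Z)}\ne1\ \forall\beta\in\Sigma\}$. Elements of $\mathbb C[P]$ extend holomorphically to $\mathfrak a_{\mathbb C}$, and $T_\xi f_\lambda=\lambda(\xi)f_\lambda$ extends to $\xi\in\mathfrak a_{\mathbb C}$ by linearity. Put $F_\lambda=(F_{\lambda,w})_{w\in W}$, $F_{\lambda,w}(Z)=f_\lambda(w^{-1}Z)$. Evaluate $T_{w^{-1}\xi}f_\lambda=\lambda(w^{-1}\xi)f_\lambda$ at $w^{-1}Z$. Since $(r_\beta f_\lambda)(w^{-1}Z)=f_\lambda((wr_\beta)^{-1}Z)=F_{\lambda,wr_\beta}(Z)$,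 on $\mathfrak a_{\mathbb C}^{reg}$ we get
$$\partial_\xi F_\lambda=\big(D_\lambda(\xi)+B(Z,\xi)\big)F_\lambda,\qquad D_\lambda(\xi)=\mathrm{diag}\big((w\lambda)(\xi)\big)_{w\in W},\tag{9.1}$$
$$(B(Z,\xi)F)_w=\rho(w^{-1}\xi)F_w-\sum_{\beta\in\Sigma^+}m_\beta\,\beta(w^{-1}\xi)\,\frac{F_w-F_{wr_\beta}}{1-e^{-2\beta(w^{-1}Z)}} .$$
The matrix $B$ is holomorphic in $Z$, linear in $\xi$, and independent of $\mu$ and $\lambda$. For $\xi\in\mathfrak a$, $D_\lambda(\xi)$ is skew-Hermitian; for $\xi\in i\mathfrak a$ it is real diagonal.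

**Proposition 1.** For every closed ball $Q\subset\mathfrak a^{reg}$ and multi-index $I$ there is $C$ such that for all $\mu\in\Lambda$, $\lambda\in\mathcal L_\mu$,
$$\sup_Q|\partial^IF_\lambda|\le C(1+|\mu|)^{|I|}d_\mu^{-1/2},\qquad\sup_Q|\partial^I(\varphi_\mu\circ\exp)|\le C(1+|\mu|)^{|I|}d_\mu^{-1/2}.$$

*Proof.* On segments in $Q$ parametrized by arc length, $D_\lambda$ is skew-Hermitian, so $\frac d{dt}|F_\lambda|^2=2\,\mathrm{Re}\langle BF_\lambda,F_\lambda\rangle\le C|F_\lambda|^2$. By Gronwall, $|F_\lambda(H')|\le C|F_\lambda(H)|$ for all $H,H'\in Q$. Average over $H$. The density $J\circ\exp$ is bounded below on $Q$, and $Q$ is covered by finitely many fundamental domains of $\exp:\mathfrak a\to A$. Hence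
$$\sup_Q|F_\lambda|^2\le C\int_Q|F_\lambda|^2\,dH\le C\sum_{w\in W}\|wf_\lambda\|^2=C|W|\,\|f_\lambda\|^2\le Cd_\mu^{-1}.$$
By induction on $|I|$ from (9.1), $\partial^IF_\lambda=M_IF_\lambda$ on $Q$, with $M_I$ polynomial of degree $\le|I|$ in $\lambda$ and coefficients smooth in $H$ and independent of $\mu$: differentiating $M_IF_\lambda$ in direction $\eta$ gives $(\partial_\eta M_I+M_I(D_\lambda(\eta)+B))F_\lambda$. Since $|\lambda|\le|\mu|+C$, the first bound follows. For the second, sum $\varphi_\mu\circ\exp=\sum_\lambda F_{\lambda,e}$ over at most $|W|$ terms. $\square$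

This is the goal (3.1), with no condition on the position of $\mu$ relative to the walls.

## 10. A lower bound from the complexified torus

The $L^2$ norm of $\varphi_\mu$ gives no lower bound at a given regular point by itself, since the mass could sit near the singular set. At points of $i\mathfrak a$, however, all terms of (6.1) are positive, so nothing cancels. The system (9.1) carries the information from there to $\mathfrak a^{reg}$.

**Proposition 2.** For every $H_0\in\mathfrak a^{reg}$ there is $c>0$ with $\sum_{\lambda\in\mathcal L_\mu}|F_\lambda(H_0)|\ge c\,d_\mu^{-1/2}$ for all $\mu\in\Lambda$.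

*Proof.* Fix $H_1\in i\mathfrak a$ with $\beta(H_1)>0$ for all $\beta\in\Sigma^+$.

*From $H_0$ to $H_0+H_1$.* The path $H_0+tH_1$, $t\in[0,1]$, lies in $\mathfrak a_{\mathbb C}^{reg}$: for $t>0$, $\mathrm{Re}\,\beta=t\beta(H_1)\ne0$. Along it $B$ is bounded, so
$$\frac{d}{dt}|F_\lambda|^2\le2\Big(\max_w\lambda(w^{-1}H_1)+C\Big)|F_\lambda|^2 .$$
Since $\lambda$ is within bounded distance of $W\mu$ and $H_1$ is dominant, $\lambda(w^{-1}H_1)\le\max_{\nu\in W\mu}\nu(w^{-1}H_1)+C=\mu(H_1)+C$. By Gronwall, $|F_\lambda(H_0+H_1)|\le Ce^{\mu(H_1)}|F_\lambda(H_0)|$.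

*From $H_0+H_1$ to $H_1$.* The path $H_1+(1-t)H_0$ lies in $\mathfrak a_{\mathbb C}^{reg}$, since $\mathrm{Re}\,\beta=\beta(H_1)\neq 0$. Its direction is in $\mathfrak a$, where $D_\lambda$ is skew-Hermitian. So $|F_\lambda(H_1)|\le C|F_\lambda(H_0+H_1)|$.

Extending (6.1) holomorphically and keeping one positive term,
$$h_\mu e^{\mu(H_1)}\le\sum_\nu\|v_\nu\|^2e^{\nu(H_1)}=\sum_\lambda f_\lambda(H_1)\le\sum_\lambda|F_\lambda(H_1)|\le Ce^{\mu(H_1)}\sum_\lambda|F_\lambda(H_0)|.$$
Divide by $e^{\mu(H_1)}$ and use $h_\mu\ge|W|^{-1}d_\mu^{-1/2}$ (Lemma 3). $\square$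

## 11. Zooming in at scale $1/|\mu|$

At distances of order $1/|\mu|$, the matrix $B$ becomes negligible in (9.1) and only pure exponentials remain.

**Lemma 4.** Let $\mu_n\in\Lambda$, $t_n=|\mu_n|\to\infty$, $d_n=d_{\mu_n}$, and let $H_n$ lie in a compact subset of the interior of a closed ball $Q\subset\mathfrak a^{reg}$. After passing to a subsequence, $|\mathcal L_{\mu_n}|=s$ is constant and $\mathcal L_{\mu_n}=\{\lambda_1^n,\dots,\lambda_s^n\}$ can be enumerated so that $\lambda_j^n/t_n\to\varpi_j$ with $|\varpi_j|=1$, $d_n^{1/2}f_{\lambda_j^n}(H_n)\to b_j$, and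
$$g_n(y):=d_n^{1/2}\varphi_{\mu_n}(\exp(H_n+y/t_n))\ \longrightarrow\ g(y)=\sum_jb_je^{\varpi_j(y)}\quad\text{in }C^\infty_{loc}(\mathfrak a).$$
If $g\not\equiv0$ and $r\in\mathbb N$, there is $\eta\in\mathfrak a$ such that $\partial_\eta^rg$ is not constant.

*Proof.* We have $|\lambda_j^n|=t_n+O(1)$, and $d_n^{1/2}f_{\lambda_j^n}(H_n)$ is bounded by Proposition 1, so $\varpi_j$ and $b_j$ exist along a subsequence. Put $g_{j,n}(y)=d_n^{1/2}f_{\lambda_j^n}(H_n+y/t_n)$. On a given compact set of $y$, $H_n+y/t_n\in Q$ for $n$ large. The component $w=e$ of (9.1) and Proposition 1 give, for $\eta\in\mathfrak a$,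
$$\partial_\eta g_{j,n}=t_n^{-1}\lambda_j^n(\eta)g_{j,n}+O(t_n^{-1})\quad\text{locally uniformly}.$$
So $e^{-\lambda_j^n(y)/t_n}g_{j,n}(y)$, whose exponential factor has modulus one, has gradient $O(t_n^{-1})$ and tends to $b_j$ locally uniformly. Hence $g_{j,n}\to b_je^{\varpi_j}$ locally uniformly. By Proposition 1, $|\partial^Ig_{j,n}|\le Ct_n^{-|I|}(1+t_n)^{|I|}$ locally, so all derivatives are locally bounded and the convergence is in $C^\infty_{loc}$. Sum over $j$.

For the last claim, group equal $\varpi_j$. Then $g\not\equiv0$ is a nontrivial combination of distinct exponentials with nonzero frequencies. Choose $\eta\in\mathfrak a$ with all $\varpi_j(\eta)\ne0$. Then $\partial_\eta^rg$ is again such a combination, and it is nonconstant because distinct exponentials, including $e^0$, are linearly independent. $\square$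

## 12. Regularity of $K$-finite coefficients

Let $(r,\delta)=(\lfloor\alpha\rfloor,\alpha-\lfloor\alpha\rfloor)$, with $G$ simply connected.

**Step 1 ($K$-bi-invariant coefficients).** Let $\xi,\eta\in\mathcal V$ be $K$-invariant. Decompose $\mathcal V$ into isotypic parts $\sigma\otimes M_\sigma$. Only $\sigma=\pi_\mu$, $\mu\in\Lambda$, contribute, with $\xi_\mu=v\otimes x_\mu$, $\eta_\mu=v\otimes y_\mu$. So
$$\langle\pi(g)\xi,\eta\rangle=\sum_{\mu\in\Lambda}c_\mu\varphi_\mu(g),\qquad c_\mu=\langle x_\mu,y_\mu\rangle,\qquad\sum|c_\mu|\le\|\xi\|\,\|\eta\| .\tag{12.1}$$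
Let $Q\subset\mathfrak a^{reg}$ be a closed ball and $R=1+|\mu|$. By Proposition 1 and (7.2), derivatives of $\varphi_\mu\circ\exp$ of order $\le r$ are bounded on $Q$ by $CR^{r-\alpha}\le C$. For $|I|=r$ and $x,y\in Q$,
$$|\partial^I(\varphi_\mu\circ\exp)(x)-\partial^I(\varphi_\mu\circ\exp)(y)|\le C\min\big(R^{r-\alpha},R^{r+1-\alpha}|x-y|\big)\le C|x-y|^{\alpha-r}.$$
Indeed, if $R|x-y|\ge1$, then $R^{-(\alpha-r)}\le|x-y|^{\alpha-r}$. If $R|x-y|<1$, then $R^{1-(\alpha-r)}|x-y|=(R|x-y|)^{1-(\alpha-r)}|x-y|^{\alpha-r}\le|x-y|^{\alpha-r}$. So $\sup_\mu\|\varphi_\mu\circ\exp\|_{C^{(r,\delta)}(Q)}<\infty$ and the series (12.1) converges absolutely in $C^{(r,\delta)}(Q)$. Therefore $\varphi\circ\exp\in C^{(r,\delta)}(\mathfrak a^{reg})$ for $\varphi=\langle\pi(\cdot)\xi,\eta\rangle$. With a local section of $\Psi$, $\varphi(g)=\varphi(\exp H(g))$, so $\varphi\in C^{(r,\delta)}(G_1)$.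

**Step 2 (setup for $K$-finite coefficients).** The aim is to reduce to Step 1 by pairing with coefficients of finite-dimensional representations, which are smooth. Let $\xi,\eta$ be $K$-finite, $Y_1,Y_2$ the spans of $\pi(K)\xi,\pi(K)\eta$, with $K$-actions $\tau_1,\tau_2$. Put $\mathcal E=\mathrm{Hom}(Y_1,Y_2)$ with the Hilbert–Schmidt product and the isometric action $(k,k')\cdot T=\tau_2(k)T\tau_1(k')^{-1}$ of $K\times K$. Then $\Phi(g)=P_{Y_2}\pi(g)|_{Y_1}$ satisfies
$$\Phi(kgk'^{-1})=(k,k')\cdot\Phi(g).\tag{12.2}$$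
Let $\mathcal S$ be the space of continuous $S:G\to\mathcal E$ satisfying (12.2), and $\mathcal S_{fin}\subset\mathcal S$ those whose entries are linear combinations of matrix coefficients of finite-dimensional unitary representations. The averaging operator
$$(\mathcal AS)(g)=\int_{K\times K}(k,k')^{-1}\cdot S(kgk'^{-1})\,dk\,dk'$$
is a projection of $C(G,\mathcal E)$ onto $\mathcal S$ of norm $\le1$ for the sup norm.

**Step 3 (pairings are bi-invariant coefficients).** For $S\in\mathcal S_{fin}$, the function $g\mapsto\langle\Phi(g),S(g)\rangle$ is a finite linear combination of $K$-bi-invariant matrix coefficients of unitary representations. To see this, let $\sigma$ be finite-dimensional unitary on $E$, let $L_1:Y_1\to E$, $L_2:Y_2\to E$ be linear, and put $S_{L_1,L_2}(g)=L_2^*\sigma(g)L_1$. Rank one choices of $L_1,L_2$ show that these functions, for varying $\sigma$, span all $\mathcal E$-valued functions whose entries are combinations of finite-dimensional coefficients. Since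
$$(k,k')^{-1}\cdot S_{L_1,L_2}(kgk'^{-1})=\big(\sigma(k)^{-1}L_2\tau_2(k)\big)^*\,\sigma(g)\,\big(\sigma(k')^{-1}L_1\tau_1(k')\big),$$
$\mathcal AS_{L_1,L_2}=S_{L_1',L_2'}$ with $L_i'=\int_K\sigma(k)^{-1}L_i\tau_i(k)\,dk$, which are $K$-intertwining. As $\mathcal A$ is the identity on $\mathcal S_{fin}$, $\mathcal S_{fin}$ is spanned by the $S_{L_1,L_2}$ with $L_1,L_2$ $K$-intertwining. For these, with orthonormal bases $(v_p)$ of $Y_1$ and $(u_q)$ of $Y_2$,
$$\langle\Phi(g),S_{L_1,L_2}(g)\rangle=\sum_{p,q}\langle\pi(g)v_p,u_q\rangle\overline{\langle\sigma(g)L_1v_p,L_2u_q\rangle}=\Big\langle(\pi\otimes\bar\sigma)(g)\sum_pv_p\otimes\overline{L_1v_p},\ \sum_qu_q\otimes\overline{L_2u_q}\Big\rangle .$$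
Neither vector depends on the choice of orthonormal basis. Since $L_1,L_2$ intertwine, applying $k\in K$ only replaces $(v_p)$ by $(\tau_1(k)v_p)$ and $(u_q)$ by $(\tau_2(k)u_q)$. So both vectors are $K$-invariant.

**Step 4 (there are enough $S$).** For $a=\exp H$, $H\in\mathfrak a^{reg}$, $\{S(a):S\in\mathcal S_{fin}\}=\mathcal E^M$, with $M$ embedded diagonally. The inclusion "$\subset$" holds because $mam^{-1}=a$ for $m\in M$. Conversely let $T\in\mathcal E^M$. If $kak'^{-1}=lal'^{-1}$, then $l^{-1}k=l'^{-1}k'\in M$ by Lemma 1. So $S(kak'^{-1})=(k,k')\cdot T$ is well defined on the compact set $KaK$. It is continuous because $K\times K\to KaK$ is a quotient map. Extend it continuously to $G$ by Tietze's theorem, applied to real and imaginary parts of the matrix entries, and apply $\mathcal A$. Values on $KaK$ do not change, so we get $S\in\mathcal S$ with $S(a)=T$. By Peter–Weyl followed by $\mathcal A$, $\mathcal S_{fin}$ is uniformly dense in $\mathcal S$. So $\{S(a):S\in\mathcal S_{fin}\}$ is a dense subspace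 of the finite-dimensional space $\mathcal E^M$, hence all of it.

**Step 5 (conclusion).** Given $H_0\in\mathfrak a^{reg}$, choose $S_1,\dots,S_q\in\mathcal S_{fin}$ such that the $S_i(\exp H_0)$ form a basis of $\mathcal E^M$. The $S_i\circ\exp$ are smooth with values in $\mathcal E^M$, so the $S_i(\exp H)$ form a basis of $\mathcal E^M$ for $H$ near $H_0$. By (12.2), $\Phi(\exp H)\in\mathcal E^M$. So near $H_0$, $\Phi(\exp H)$ is a combination of the $S_l(\exp H)$ with coefficients that are sums of smooth functions (entries of the inverse Gram matrix) times the functions $\langle\Phi,S_i\rangle(\exp H)$. These are $C^{(r,\delta)}$ by Steps 3 and 1. So $\Phi\circ\exp\in C^{(r,\delta)}(\mathfrak a^{reg})$. With a local section of $\Psi$,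
$$\Phi(g)=\tau_2(k(g))\,\Phi(\exp H(g))\,\tau_1(k'(g)),$$
and $\tau_1,\tau_2$ are smooth, so $\Phi$ is $C^{(r,\delta)}$ on $G_1$. Finally $\langle\pi(g)\xi,\eta\rangle=\langle\Phi(g)\xi,\eta\rangle$. With the reduction of Section 5, this proves the regularity part of Theorem 1 for every $G$.

## 13. Optimality along the ray of a fundamental weight

Now $G$ is general again, with $\tilde G,\tilde K,K',p$ as in Section 5. Sections 6–11 apply to $(\tilde G,\tilde K)$, and $A=\exp\mathfrak a\subset\tilde G$. Let $\Lambda_G\subset\Lambda$ be the set of $\mu$ such that $\pi_\mu$ factors through $G$ and has a $K$-fixed vector. That vector is $\tilde K$-fixed, so $\varphi_\mu$ descends to the spherical function on $G$. We first need enough elements in $\Lambda_G$.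

**Lemma 5.** With $N=|K'/\tilde K|$, we have $N\mu\in\Lambda_G$ for all $\mu\in\Lambda$.

*Proof.* $K'$ normalizes its identity component $\tilde K$. So for each $\mu'\in\Lambda$ it acts on the line of $\tilde K$-fixed vectors of $\pi_{\mu'}$ by a character $\chi_{\mu'}$ of the finite group $K'/\tilde K$, and $\varphi_{\mu'}(kgk')=\chi_{\mu'}(k)\chi_{\mu'}(k')\varphi_{\mu'}(g)$ for $k,k'\in K'$. Since $\chi_\mu^N=1$, $\varphi_\mu^N$ is $K'$-bi-invariant. On $A$ it lies in $V_{\le N\mu}^W$. Its $e^{N\mu}$-coefficient is $h_\mu^N\ne0$, because $\mu$ is an extreme point of $\mathrm{conv}(W\mu)$, so a sum of $N$ elements of $\mathrm{conv}(W\mu)$ equals $N\mu$ only if all are $\mu$. By Lemma 3, $\varphi_\mu^N=\sum_{\mu'}c_{\mu'}\varphi_{\mu'}$ on $A$ with $c_{N\mu}=h_\mu^N/h_{N\mu}\ne0$. This holds on $\tilde G=\tilde KA\tilde K$ by $\tilde K$-bi-invariance. Averaging over $K'\times K'$ fixes the left side and kills the terms with $\chi_{\mu'}\ne1$. By linear independence $\chi_{N\mu}=1$. Now $\ker p\subset K'$ is central,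 acts by scalars in $\pi_{N\mu}$, and fixes a nonzero vector, so it acts trivially. Hence $\pi_{N\mu}$ factors through $G$, with a vector fixed by $p(K')=K$. $\square$

**Step 1 (uniform boundedness).** Let $r+\delta>\alpha$, let $i_0$ attain the minimum for $\alpha$, and put $\omega=\omega_{i_0}$, $\mu_n=nN\omega\in\Lambda_G$, $t_n=|\mu_n|$, $d_n=d_{\mu_n}$, $n\ge1$. By Section 7, $d_n^{1/2}\asymp t_n^\alpha$. For $c\in\ell^1$, $\varphi^{(c)}=\sum_nc_n\varphi_{\mu_n}$ is a $K$-bi-invariant coefficient of the unitary representation $\bigoplus_n\pi_{\mu_n}$ of $G$: with unit $K$-fixed vectors $u_n$, take $\xi=\bigoplus|c_n|^{1/2}u_n$ and $\eta=\bigoplus\overline{c_n}|c_n|^{-1/2}u_n$, with $0$ where $c_n=0$. Suppose all $\varphi^{(c)}$ are in $C^{(r,\delta)}(G_1)$. For every closed ball $Q\subset\mathfrak a^{reg}$, composition with $p\circ\exp$ gives a linear map $\ell^1\to C^{(r,\delta)}(Q)$. Its graph is closed, as the map is continuous into $C(Q)$. So it is bounded, and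
$$\sup_n\|\varphi_{\mu_n}\circ\exp\|_{C^{(r,\delta)}(Q)}<\infty.\tag{13.1}$$

**Step 2 (a nonzero limit).** By (8.1), for large $n$ the set $\mathcal L_{\mu_n}$ consists of distinct elements $\lambda_\varpi^n=nN\varpi+O(1)$, $\varpi\in W\omega$. Fix $H_0\in\mathfrak a^{reg}$. By Proposition 2 and the pigeonhole principle there are $\varpi^*\in W\omega$, $w\in W$, $c>0$ and infinitely many $n$ with
$$|F_{\lambda^n_{\varpi^*},w}(H_0)|=|f_{\lambda^n_{\varpi^*}}(w^{-1}H_0)|\ge c\,d_n^{-1/2}.$$
Apply Lemma 4 to these $n$ with $H_n=H_0':=w^{-1}H_0\in\mathfrak a^{reg}$ and $Q$ a closed ball around $H_0'$ in $\mathfrak a^{reg}$. The limiting frequencies $\varpi/|\omega|$, $\varpi\in W\omega$, are pairwise distinct and the coefficient belonging to $\varpi^*$ is nonzero. So $g\not\equiv0$.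

**Step 3 (contradiction).** Choose $\eta\in\mathfrak a$ with $\partial_\eta^rg$ nonconstant. Since $\partial_\eta^rg_n(y)=d_n^{1/2}t_n^{-r}\,\partial_\eta^r(\varphi_{\mu_n}\circ\exp)(H_0'+y/t_n)$, (13.1) gives for fixed $y,y'$
$$|\partial_\eta^rg_n(y)-\partial_\eta^rg_n(y')|\le C\,d_n^{1/2}t_n^{-r}\big(|y-y'|/t_n\big)^\delta\le C_{y,y'}\,t_n^{\alpha-r-\delta}\to0$$
(for $\delta=0$ use the bound on the $r$-th derivatives). So $\partial_\eta^rg$ is constant, a contradiction. Hence some $K$-bi-invariant $\varphi^{(c)}$ is not in $C^{(r,\delta)}(G_1)$. This completes the proof of Theorem 1. $\blacksquare$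

Along this ray the frequencies separate, so a nonzero piece forces a nonzero sum. For arbitrary sequences $\mu_n$ some frequencies can stay at bounded distance, and Proposition 2 alone does not exclude cancellation in $\sum_\lambda f_\lambda$. The next section excludes it.

## 14. Two-sided norm estimates for all $\mu$

**Theorem 2.** Let $\varphi_\mu$, $\mu\in\Lambda$, be the spherical functions of $(\tilde G,\tilde K)$. For every closed ball $Q\subset\mathfrak a^{reg}$ and $r\in\mathbb N$, $\delta\in[0,1[$ there are $0<c\le C$ such that for all $\mu\in\Lambda$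
$$c\,(1+|\mu|)^{r+\delta}\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{-m_\beta/2}\le\|\varphi_\mu\circ\exp\|_{C^{(r,\delta)}(Q)}\le C\,(1+|\mu|)^{r+\delta}\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{-m_\beta/2}.$$

*Proof.* By (7.1) the product is $\asymp d_\mu^{-1/2}$.

**Step 1 (upper bound).** Let $R=1+|\mu|$. Proposition 1 bounds the derivatives of order $\le r$ by $CR^rd_\mu^{-1/2}$ and the differences of $r$-th derivatives by $Cd_\mu^{-1/2}\min(R^r,R^{r+1}|x-y|)\le Cd_\mu^{-1/2}R^{r+\delta}|x-y|^\delta$.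

**Step 2 (lower bound for $r=\delta=0$: setup).** Suppose $d_n^{1/2}\sup_Q|\varphi_{\mu_n}\circ\exp|\to0$ along a sequence, $d_n=d_{\mu_n}$. A fixed $\varphi_\mu\circ\exp$ is nonzero and real-analytic, hence nonzero on $Q$, so we may assume $|\mu_n|\to\infty$. Pass to a subsequence with $\mathcal L_{\mu_n}=\{\lambda_1^n,\dots,\lambda_s^n\}$, $s$ fixed, such that each difference $\lambda_i^n-\lambda_j^n$ is either constant in $n$ (write $i\sim j$) or has norm tending to $\infty$. This is possible because the differences lie in the lattice $\frac12P$. Then $\sim$ is an equivalence relation. For each class $\mathbf c$ choose a representative $\lambda_{\mathbf c}^n$. For $j\in\mathbf c$, $\kappa_j=\lambda_j^n-\lambda_{\mathbf c}^n$ is constant, and distinct $j\in\mathbf c$ give distinct $\kappa_j$.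

Write $F_j^n=F_{\lambda_j^n}$ and $G^n_{j,w}=d_n^{1/2}e^{-w\lambda_j^n}F^n_{j,w}$ on $Q$. By Proposition 1, $G_{j,w}^n$ is bounded. By (9.1), $\partial_\eta G^n_{j,w}=d_n^{1/2}e^{-w\lambda_j^n}(B(\cdot,\eta)F_j^n)_w$ for $\eta\in\mathfrak a$, which is bounded too. By Arzelà–Ascoli, along a subsequence $G^n_{j,w}\to G_{j,w}$ uniformly on $Q$. For a polynomial $q$ on $i\mathfrak a^*$ put
$$\Gamma^{n,q}_{\mathbf c,w}=\sum_{j\in\mathbf c}q(\kappa_j)e^{w\kappa_j}G^n_{j,w}=d_n^{1/2}e^{-w\lambda_{\mathbf c}^n}\sum_{j\in\mathbf c}q(\kappa_j)F^n_{j,w}.$$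
Each $\Gamma^{n,q}_{\mathbf c,w}$ converges uniformly on $Q$.

**Step 3 (claim: $\Gamma^{n,q}_{\mathbf c,w}\to0$ uniformly on $Q$ for all $q,\mathbf c,w$).** First let $q=1$. Since $w\varphi_{\mu_n}=\varphi_{\mu_n}$, for each $w$
$$d_n^{1/2}\varphi_{\mu_n}\circ\exp=\sum_{\mathbf c'}e^{w\lambda_{\mathbf c'}^n}\,\Gamma^{n,1}_{\mathbf c',w}\to0\quad\text{uniformly on }Q.$$
Multiply by $e^{-w\lambda_{\mathbf c}^n}\psi$ with $\psi\in C_c^\infty(\mathrm{int}\,Q)$ and integrate. The terms with $\mathbf c'\ne\mathbf c$ tend to $0$ by Riemann–Lebesgue, as $|\lambda_{\mathbf c'}^n-\lambda_{\mathbf c}^n|\to\infty$ and $\Gamma^{n,1}_{\mathbf c',w}$ converges uniformly. So the uniform limit of $\Gamma^{n,1}_{\mathbf c,w}$ integrates to $0$ against every $\psi$, and is $0$.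

Now suppose the claim holds for $q$, all $\mathbf c$ and all $w$. For $\zeta\in\mathfrak a$, $\eta=w\zeta$ and $\ell(\kappa)=\kappa(\zeta)$, we have $(w\lambda_j^n-w\lambda_{\mathbf c}^n)(\eta)=\kappa_j(\zeta)$, so (9.1) gives
$$\partial_\eta\Gamma^{n,q}_{\mathbf c,w}=\Gamma^{n,q\ell}_{\mathbf c,w}+e^{-w\lambda_{\mathbf c}^n}\Big(B(\cdot,\eta)\big(e^{w'\lambda_{\mathbf c}^n}\Gamma^{n,q}_{\mathbf c,w'}\big)_{w'\in W}\Big)_w .$$
The last term tends to $0$ uniformly, and $\Gamma^{n,q\ell}_{\mathbf c,w}$ converges uniformly. So the derivatives of $\Gamma^{n,q}_{\mathbf c,w}\to0$ converge uniformly, and their limit is $0$. The claim holds for $q\ell$. By linearity it holds for all polynomials.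

**Step 4 (end of the case $r=\delta=0$).** Choose $q$ with $q(\kappa_j)=1$ and $q(\kappa_i)=0$ for $i\in\mathbf c\setminus\{j\}$. The claim gives $G_{j,w}=0$ for all $j,w$. So $d_n^{1/2}\sum_j|F_j^n(H_0)|\to0$ for $H_0\in Q$, contradicting Proposition 2.

**Step 5 (general $(r,\delta)$).** For $\mu$ in a finite set the bound is clear, since the norm is positive. If it fails, there are $\mu_n$ with $t_n=|\mu_n|\to\infty$, $d_n=d_{\mu_n}$ and $\|\varphi_{\mu_n}\circ\exp\|_{C^{(r,\delta)}(Q)}=o(t_n^{r+\delta}d_n^{-1/2})$. By the case just proved, applied to the concentric ball of half radius, there are $H_n$ in that ball with $|\varphi_{\mu_n}(\exp H_n)|\ge c\,d_n^{-1/2}$. In Lemma 4, $|g(0)|=\lim|g_n(0)|\ge c>0$, so some $\partial_\eta^rg$ is nonconstant. But for fixed $y,y'$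
$$|\partial_\eta^rg_n(y)-\partial_\eta^rg_n(y')|\le C\,d_n^{1/2}t_n^{-r}\,\|\varphi_{\mu_n}\circ\exp\|_{C^{(r,\delta)}(Q)}\,\big(|y-y'|/t_n\big)^\delta\to0$$
(for $\delta=0$ with an extra factor $2$), a contradiction. $\square$

## 15. A spectral criterion and coefficients that are nowhere better

**Theorem 3 (general $G$).** Let $S\subset\Lambda_G$, $r\in\mathbb N$, $\delta\in[0,1[$.

1. If $\sup_{\mu\in S}(1+|\mu|)^{r+\delta}\prod_{\beta\in\Sigma^+}(1+\langle\mu,\beta\rangle)^{-m_\beta/2}<\infty$, every $K$-bi-invariant matrix coefficient $\sum_{\mu\in S}c_\mu\varphi_\mu$ with spectrum in $S$ is in $C^{(r,\delta)}(G_1)$.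
2. Otherwise, for $c$ outside a meager subset of $\ell^1(S)$, $\sum_{\mu\in S}c_\mu\varphi_\mu$ is in $C^{(r,\delta)}(U)$ for no nonempty open $U\subset G_1$.
3. There is one $K$-bi-invariant matrix coefficient of a unitary representation of $G$ which, for every nonempty open $U\subset G_1$ and every $(r,\delta)$ with $r\in\mathbb N$, $\delta\in[0,1[$ and $r+\delta>\alpha$, is not in $C^{(r,\delta)}(U)$.

*Proof.* **Part 1.** As in (12.1), $c\in\ell^1(S)$. By Theorem 2 the norms $\|\varphi_\mu\circ\exp\|_{C^{(r,\delta)}(Q)}$, $\mu\in S$, are bounded for each closed ball $Q\subset\mathfrak a^{reg}$, so the series converges absolutely in $C^{(r,\delta)}(Q)$. Local sections of $\Psi$ give regularity on $\tilde G_1$ as in Section 12, and it descends to $G_1$ because $p$ is a local diffeomorphism.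

**Part 2.** For a closed ball $Q\subset\mathfrak a^{reg}$ let $X_Q\subset\ell^1(S)$ be the set of $c$ with $(\sum c_\mu\varphi_\mu)\circ\exp\in C^{(r,\delta)}(Q)$. With the graph norm it is a Banach space that injects continuously into $\ell^1(S)$. By the open mapping theorem its range is either all of $\ell^1(S)$ or meager. If it were all, the closed graph theorem would give $\sup_{\mu\in S}\|\varphi_\mu\circ\exp\|_{C^{(r,\delta)}(Q)}<\infty$, and the lower bound of Theorem 2 would contradict the hypothesis of part 2. So each $X_Q$ is meager, and so is the union of the $X_Q$ over the countably many balls $Q\subset\mathfrak a^{reg}$ with rational center (in a fixed basis of $\mathfrak a$) and rational radius. Let $c$ be outside this union, and suppose $\sum c_\mu\varphi_\mu\in C^{(r,\delta)}(U)$ with $\emptyset\ne U\subset G_1$ open. Pick $k\exp(H)k'\in p^{-1}(U)$ with $k,k'\in\tilde K$, $H\in\mathfrak a^{reg}$. Composing with $H'\mapsto p(k\exp(H')k')$ for $H'$ near $H$ and using bi-invariance, $c\in X_Q$ for some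 rational ball $Q$ near $H$, a contradiction.

**Part 3.** Take $S=\{nN\omega_{i_0}:n\ge1\}$. By Section 7, for $\mu=nN\omega_{i_0}$ the quantity in part 1 is $\asymp n^{r+\delta-\alpha}$, so its supremum is infinite whenever $r+\delta>\alpha$. The classes $C^{(r,\delta)}(U)$ decrease in $\delta$. If $r+\delta>\alpha$ with $\delta\in[0,1[$, there is a rational $\delta'\in[0,\delta]$ with $r+\delta'>\alpha$. So it suffices to exclude the countably many pairs $(r,\delta)$ with $\delta\in[0,1[$ rational and $r+\delta>\alpha$. The union of the corresponding meager sets from part 2 is meager in $\ell^1(S)$, hence not all of it by Baire's theorem. Take $c$ outside it. By Section 13, Step 1, $\sum c_\mu\varphi_\mu$ is a $K$-bi-invariant matrix coefficient of a unitary representation of $G$. $\square$
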